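\title{Free divisors with normal crossings in codimension one}

\begin{abstract}
We prove that a free divisor in a complex manifold which is normal crossing outside an analytic subset of codimension at least three is normal crossing everywhere. This answers a question of Faber in the affirmative. The proof compares the Jacobian ideal of the divisor with the conductor of its normalization. The two ideals agree at normal crossing points, freeness extends the equality to all points, and a trace argument for a transversal projection then shows that all local branches are smooth.
\end{abstract}

\section{Introduction}\label{sec:intro}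

Let $X$ be a complex manifold of dimension $n$ and let $D\subset X$ be a \emph{divisor}, by which we mean a reduced hypersurface: locally, $D$ is the zero set of a holomorphic function $h$ without multiple factors. A holomorphic vector field $\delta$ on $X$ is \emph{logarithmic} along $D$ if $\delta(h)\in(h)$ locally. Since $h$ is reduced, this says that $\delta(h)$ vanishes on $D$, that is, $\delta$ is tangent to $D$ at the smooth points of $D$. The logarithmic vector fields form a coherent sheaf $\operatorname{Der}(-\log D)$, which lies between $h\operatorname{Der}_X$ and $\operatorname{Der}_X$ and therefore has rank $n$. The divisor $D$ is \emph{free} if $\operatorname{Der}(-\log D)$ is a locally free $\mathcal O_X$-module.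

The divisor $D$ is \emph{normal crossing at $p$} if it is defined by $x_1\cdots x_k=0$, for some $k$, in suitable local analytic coordinates $x_1,\dots,x_n$ at $p$. It is \emph{normal crossing} if this holds at every point. It is \emph{normal crossing in codimension one} if there is a closed analytic subset $Z\subset D$ of codimension at least $3$ in $X$, that is, at least $2$ in $D$, such that $D$ is normal crossing at every point of $D\setminus Z$.

Normal crossing divisors are free. Indeed, let $h=x_1\cdots x_k$ and $\delta=\sum_i c_i\partial_i$. Then $\delta(h)=\sum_{i\le k}c_i\,h/x_i$, and for $i\le k$ this sum is divisible by $x_i$ if and only if $c_i$ is. So $\operatorname{Der}(-\log D)$ has the basis $x_i\partial_i$ $(i\le k)$, $\partial_j$ $(j>k)$. How can one recognize the normal crossing divisors among the free ones? By a theorem of Granger and Schulze, a free divisor with smooth normalization is normal crossing if and only if it is normal crossing in codimension one. The following question of Faber, which we take from the paper of Liao and Schulze \cite{LS}, asks whether this holds for all free divisors: \emph{is a free divisor normal crossing if it is normal crossing in codimension one?}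 The answer is yes.

\begin{theorem}\label{thm:main}
Let $X$ be a complex manifold of dimension $n$ and $D\subset X$ a reduced hypersurface. If $D$ is free and normal crossing in codimension one, then $D$ is normal crossing.
\end{theorem}

The proof assumes nothing about the normalization of $D$ and does not use the theorem of Granger and Schulze. The converse implication is trivial (take $Z=\emptyset$), so for free divisors the two conditions are equivalent. For $n\le2$ the set $Z$ is empty. The first case with content is $n=3$, where the theorem says that a free surface cannot fail to be normal crossing at isolated points only.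

\begin{example}\label{ex:intro}
Freeness cannot be dropped. The Whitney umbrella $x^2=y^2z$ in $\mathbb C^3$ is singular along the $z$-axis. At a point $(0,0,z)$ with $z\ne0$ its equation factors as $(x-y\sqrt z)(x+y\sqrt z)$, and the differentials $dx\mp\sqrt z\,dy$ of the factors are independent, so the point is normal crossing. The origin is not: at a normal crossing point the lowest-degree form of the equation is a product of independent linear forms, and here it is $x^2$. The four planes $xyz(x+y+z)=0$ in $\mathbb C^3$ are normal crossing off the origin, because any three of them meet only there, and not at the origin, because four linear forms on $\mathbb C^3$ are dependent. The bound on the codimension of $Z$ cannot be relaxed either: every reduced plane curve is free (see Lemma~\ref{lem:free}), and the cusp $x^2=\theta^3$ is normal crossing off a subset of codimension $2$ in the plane.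
\end{example}

Why should one expect Theorem~\ref{thm:main}? Let $J\subset\mathcal O_D$ be the Jacobian ideal, generated by the partial derivatives of $h$, and project $D$ finitely onto a smooth germ of the same dimension, with local ring $A$. Freeness of $D$ means exactly that $J$ is a free $A$-module (Lemma~\ref{lem:free}). Free modules have a Hartogs property: an inclusion $J\subset N$ into a torsion-free module which is an equality outside a subset of codimension two is an equality (Lemma~\ref{lem:hartogs}). Take $N=\mathcal O_D$. The equality $J=\mathcal O_D$ holds at a point exactly when $dh\ne0$ there, so a free divisor which is smooth outside a subset of codimension two in $D$ is smooth. To treat normal crossings in the same way, one needs a module $N\supset J$ that is defined on every divisor and equals $J$ at normal crossing points. The conductor $C$ of the normalization is such a module, and so $J=C$ at every point of a divisor as in the theorem.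

It remains to return from $J=C$ to normal crossings. This is easy at a point where all branches of $D$ are smooth (Lemma~\ref{lem:smooth}). The difficulty is that a point of $Z$ may lie on a singular branch whose sheets cross each other normally nearby, as for the umbrella. To exclude this we divide by the derivative $h'$ of $h$ in the direction of the projection. Then $\frac1{h'}C$ becomes the module of all $A$-linear functionals on the normalization, while $\frac1{h'}J$ is generated by $1$ and the slopes of the sheets of $D$. Slopes are bounded along suitable lines, and this prevents them from detecting ramification of the normalization over $A$. If $J=C$, there is then no ramification, and every branch is a graph.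

Section~\ref{sec:JC} introduces $J$ and $C$, and Section~\ref{sec:models} shows the whole mechanism on the cusp and the umbrella. Section~\ref{sec:trace} sets up the projection and the trace duality, Section~\ref{sec:extend} proves $J=C$, and Section~\ref{sec:branches} proves that the branches are smooth and completes the proof.

\section{The Jacobian ideal and the conductor}\label{sec:JC}

If $n=1$, then $D$ consists of reduced points and there is nothing to prove. From now on $n\ge2$, and $d=n-1=\dim D$. Fix $p\in D$. Let $\mathcal O=\mathcal O_{X,p}$, let $h\in\mathcal O$ be a reduced equation of $D$, let $R=\mathcal O/(h)$ be the local ring of $D$ at $p$, and let $K$ be its total ring of fractions, obtained by inverting all nonzerodivisors. Let $\Theta=\operatorname{Der}_{X,p}\cong\mathcal O^n$ be the module of germs of vector fields.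

We recall the standard properties of the normalization $\nu\colon Y\to D$. The map $\nu$ is finite (proper with finite fibers), surjective, and biholomorphic over the smooth points of $D$. The sheaf $\nu_*\mathcal O_Y$ is coherent, and its stalk
\[
\widetilde R=(\nu_*\mathcal O_Y)_p=\prod_{q\in\nu^{-1}(p)}\mathcal O_{Y,q}
\]
is the integral closure of $R$ in $K$.

The \emph{Jacobian ideal} and the \emph{conductor} of $D$ at $p$ are
\[
J=\{\delta(h)|_D:\delta\in\Theta\}\subset R,\qquad
C=\{g\in K: g\widetilde R\subset R\}=\operatorname{Ann}_R(\widetilde R/R).
\]
The ideal $J$ does not change when $h$ is replaced by $uh$ with $u$ a unit, because $\delta(uh)\equiv u\,\delta(h)$ modulo $h$. The two descriptions of $C$ agree because $1\in\widetilde R$ forces $C\subset R$. The conductor is an ideal of both $R$ and $\widetilde R$, and it contains every ideal of $\widetilde R$ that lies in $R$. The ideal $J$ cuts out the points where $D$ is singular, and $C$ those where $D$ is not normal. Both are stalks at $p$ of coherent ideal sheaves $\mathcal J,\mathcal C\subset\mathcal O_D$, whose stalks at the other points of $D$ have the same description.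

When the branches of $D$ are smooth, both ideals can be written down, and their equality is a transversality condition.

\begin{lemma}\label{lem:smooth}
Let $h=h_1\cdots h_r$ be the factorization of $h$ into irreducible elements of $\mathcal O$, and suppose that all branches $D_i=\{h_i=0\}$ are smooth at $p$. The following are equivalent:
\begin{enumerate}
\item[(i)] $J=C$;
\item[(ii)] $dh_1,\dots,dh_r$ are linearly independent at $p$;
\item[(iii)] $D$ is normal crossing at $p$.
\end{enumerate}
\end{lemma}

\begin{proof}
The rings $R_i=\mathcal O/(h_i)$ are regular, hence normal, so $\widetilde R=\prod_iR_i$. Let $\eta\in\widetilde R$ have $i$-th component $(h/h_i)|_{D_i}$. Since $h$ is reduced, $h_i$ does not divide $h/h_i$, so every component of $\eta$ is a nonzero element of a domain, and $\eta$ is a nonzerodivisor.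

We claim that $C=\eta\widetilde R$. Let $\varepsilon_i\in\widetilde R$ have $i$-th component $1$ and all other components $0$. For $c\in\mathcal O$ the function $c\,h/h_i$ vanishes on $D_j$ for $j\ne i$, so its image in $\widetilde R$ is $\eta\,\varepsilon_i\,c$. Hence the ideal $\eta\widetilde R$ of $\widetilde R$ lies in $R$, and therefore in $C$. Conversely, let $c\in C$. Then $c\varepsilon_i\in R$ is represented by a function divisible by every $h_j$ with $j\ne i$, hence by $h/h_i$, as $\mathcal O$ is factorial. So $c\varepsilon_i\in\eta\widetilde R$ for all $i$, and $c=\sum_ic\varepsilon_i\in\eta\widetilde R$.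

Consider the $\mathcal O$-linear map $\rho\colon\Theta\to\widetilde R$, $\delta\mapsto(\delta(h_i)|_{D_i})_i$. In $\delta(h)=\sum_j(h/h_j)\,\delta(h_j)$ only the term $j=i$ survives on $D_i$, so $J=\eta\,\rho(\Theta)$. Thus $J=C$ if and only if $\rho$ is surjective. By Nakayama's lemma this can be tested modulo the maximal ideal of $\mathcal O$, where $\rho$ becomes the map $T_pX\to\mathbb C^r$, $v\mapsto(dh_i(v))_i$. This map is onto if and only if (ii) holds.

If (ii) holds, then $h_1,\dots,h_r$ are part of a coordinate system, which is (iii). If (iii) holds, then by unique factorization the $h_i$ are, up to order and units, coordinates $x_1,\dots,x_r$, which gives (ii).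
\end{proof}

At a normal crossing point the branches are coordinate hyperplanes, so the lemma applies, and
\begin{equation}\label{eq:nc}
\mathcal J=\mathcal C\quad\text{at every normal crossing point of }D.
\end{equation}

\section{Two models: the cusp and the umbrella}\label{sec:models}

How does the equality $J=C$ see a singular branch? We compute two examples by hand. Nothing in this section is used in the proof.

\subsection*{The cusp}
Let $h=x^2-\theta^3$ and project to the $\theta$-line, so that $A=\mathbb C\{\theta\}$ and $R=A\oplus Ax$. The normalization is $\theta=w^2$, $x=w^3$, so $\widetilde R=\mathbb C\{w\}=A\oplus Aw$ and $x=\theta w$. An element $a+bx\in R$ lies in $C$ if and only if $(a+bx)w=aw+b\theta^2$ lies in $R=A\oplus A\theta w$, that is, if and only if $\theta\mid a$. So $C=A\theta\oplus A\theta w=\theta\widetilde R$. Divide by $h'=\partial_xh=2\theta w$. The module $\frac1{h'}J$ is generated over $R$ by $1$ and $\partial_\theta h/h'=-\frac32w$, and $R+Rw=A+Aw$. Since $w=\theta w^{-1}$, we find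
\begin{equation}\label{eq:model}
\tfrac1{h'}C=A\oplus A\,w^{-1},\qquad \tfrac1{h'}J=A\oplus\mathfrak m_A\,w^{-1},
\end{equation}
where $\mathfrak m_A$ is the maximal ideal of $A$.

Both modules have a meaning. Let $\operatorname{Tr}$ be the sum of the values at the two points $\pm w$ over $\theta$, so that $\operatorname{Tr}(a+bw)=2a$ for $a,b$ in the fraction field of $A$. For $g=a+bw^{-1}$ we have $\operatorname{Tr}(g)=2a$ and $\operatorname{Tr}(gw)=2b$. So $\frac1{h'}C$ consists of the $g$ with $\operatorname{Tr}(g\widetilde R)\subset A$, and the maps $\operatorname{Tr}(g\,\cdot)$ are all the $A$-linear functionals on $\widetilde R$. The function $w$ vanishes at the origin but is not in $\mathfrak m_A\widetilde R$: the normalization is ramified over the $\theta$-line. A functional detects this, namely $\operatorname{Tr}(w^{-1}\cdot w)=2\notin\mathfrak m_A$. On the other hand, $-\partial_\theta h/h'$ is the slope $d\xi/d\theta$ of the sheets $x=\xi(\theta)=\pm\theta^{3/2}$, and it is bounded because the direction of projection is not tangent to the curve. A bounded function times a function tending to zero has a trace tending to zero. So no functional coming from $\frac1{h'}J$ detects $w$, and this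 is why $J\ne C$.

\subsection*{The umbrella}
Let $h=x^2-y^2z$ and $A=\mathbb C\{y,z\}$, so that $R=A\oplus Ax$; the cusp is the plane section $y=z=\theta$. Put $w=x/y\in K$. Then $w^2=z$, and $A\oplus Aw=\mathbb C\{y,w\}$ is normal and finite over $R$, so it is $\widetilde R$. We have $(a+bx)w=aw+byz\in R=A\oplus Ayw$ if and only if $y\mid a$, so $C=y\widetilde R$. With $h'=2yw$ we get $\frac1{h'}C=w^{-1}\widetilde R=A\oplus Aw^{-1}$. The module $\frac1{h'}J$ is generated over $R$ by
\[
1,\qquad \frac{\partial_yh}{h'}=-w,\qquad \frac{\partial_zh}{h'}=-\frac{y}{2w}.
\]
As $Rw=Aw+Ayz$, $\;R\,yw^{-1}=Ayw^{-1}+Ay^2$ and $w=zw^{-1}$, the sum is $A\oplus(y,z)w^{-1}$. So \eqref{eq:model} holds again, with the same interpretation by traces.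

There is one new feature. The slope $-y/(2w)$ is unbounded near the origin, since $z=w^2$ may tend to zero faster than $y^2$. But the trace $\operatorname{Tr}(w\cdot(-y/2w))=-y$ is holomorphic on the base, so its value at the origin can be computed along any line through the origin, and on the line $y=z$ the slope equals $-w/2$ and is bounded. This is the form in which the argument works in all dimensions. The line has to avoid the discriminant, here $y^2z=0$, which contains both coordinate axes; in general we shall move the axes off the discriminant.

In both examples $C/J\cong A/\mathfrak m_A=\mathbb C$ and $J\cong A\oplus\mathfrak m_A$. For the cusp, $\mathfrak m_A=(\theta)$ and $J$ is $A$-free, but the origin has codimension one in $D$. For the umbrella the origin has codimension two, but $J$ has rank $2$ and needs $3$ generators, so it is not $A$-free. Each example violates exactly one hypothesis of Theorem~\ref{thm:main}.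

\section{A transversal projection and its trace form}\label{sec:trace}

We return to an arbitrary divisor $D$ and a point $p\in D$. Neither hypothesis of Theorem~\ref{thm:main} is used in this section.

\subsection*{Coordinates}
Choose local coordinates centered at $p$. Let $m\ge1$ be the multiplicity of $D$ at $p$, that is, the order of $h$, and let $h_m$ be the homogeneous part of $h$ of degree $m$. Call $v\in\mathbb C^n$ \emph{transversal} if $h_m(v)\ne0$. Fix such a $v$ and make a linear change to coordinates $(\theta,x)=(\theta_1,\dots,\theta_d,x)$ in which $v=(0,1)$. Then $h(0,x)$ has order $m$, and by the Weierstrass preparation theorem we may multiply $h$ by a unit so that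
\[
h=x^m+a_1(\theta)x^{m-1}+\dots+a_m(\theta),\qquad a_j\in A=\mathbb C\{\theta\}.
\]
Let $\mathfrak m_A$ be the maximal ideal of $A$, let $F$ be its field of fractions, and put $h'=\partial h/\partial x$. The ring $A$ is a regular local ring of dimension $d$; it is factorial, hence normal.

Transversality confines $D$ to a cone. The order of $h$ is still $m$, and the terms $a_jx^{m-j}$ involve disjoint sets of monomials, so $a_j$ has order at least $j$ and $|a_j(\theta)|^{1/j}\le c|\theta|$ near $0$. If $|x|>2M$ with $M=\max_j|a_j(\theta)|^{1/j}$, then $|\sum_ja_jx^{-j}|\le\sum_j2^{-j}<1$, so $x$ is not a root of $h(\theta,\cdot)$. With $c_0=2c$ we obtain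
\begin{equation}\label{eq:cone}
|\xi|\le c_0|\theta|\quad\text{for every root $\xi$ of $h(\theta,\cdot)$ and all $\theta$ near $0$.}
\end{equation}

By Weierstrass division, $R=A[x]/(h)$ is a free $A$-module with basis $1,x,\dots,x^{m-1}$. So $R$ embeds in $F[x]/(h)$, a localization of the reduced ring $R$. Hence $h$ is squarefree in $F[x]$, and in characteristic $0$ it has $m$ distinct roots $\xi_1,\dots,\xi_m$ in an algebraic closure $\overline F$. The ring $F[x]/(h)$ is a finite product of fields, in which every nonzerodivisor of $R$ is invertible, so $K=F[x]/(h)$. The element $h'$ is invertible in $K$. Since $R$ is integral over $A$, the ring $\widetilde R$ is the integral closure of $A$ in $K$.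

Let $\Delta\in A$ be the resultant of $h$ and $h'$ with respect to $x$. Recall that $\Delta=\alpha h+\beta h'$ with $\alpha,\beta\in A[x]$, and that $\Delta(\theta)=0$ if and only if $h(\theta,\cdot)$ has a multiple root. As the $\xi_k$ are distinct, $\Delta\neq0$. A linear change of $\theta_1,\dots,\theta_d$ preserves everything said so far. We choose the new basis vectors $e_1,\dots,e_d$ outside the zero set of the lowest-degree form $\Delta_l$ of $\Delta$. Then $\Delta(te_i)=t^l(\Delta_l(e_i)+O(t))$, and so
\begin{equation}\label{eq:axes}
\Delta(te_i)\neq0\quad\text{for }0<|t|\ll1,\ i=1,\dots,d.
\end{equation}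

By \eqref{eq:cone} there are a disc $U\ni0$ in $\mathbb C$ and arbitrarily small balls $B\ni0$ in $\mathbb C^d$ such that all roots of $h(\theta,\cdot)$, $\theta\in B$, lie in $U$. We replace $D$ by $\{h=0\}\subset B\times U$ and $Y$ by its preimage. The projection $\pi\colon D\to B$, $(\theta,x)\mapsto\theta$, is finite with $\pi^{-1}(0)=\{p\}$, and $\pi\circ\nu\colon Y\to B$ is finite with fiber $\nu^{-1}(p)$ over $0$. We shall use the finite mapping theorem: if $Z\subset D$ is a closed analytic subset, then $\pi(Z)$ is analytic of the same dimension, and if $\mathcal F$ is a coherent sheaf on $D$, then $\pi_*\mathcal F$ is coherent with stalk $\mathcal F_p$ at $0$.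

\subsection*{Trace duality}
The homomorphisms $\sigma_k\colon K\to\overline F$, $x\mapsto\xi_k$, identify $K\otimes_F\overline F$ with $\overline F^{\,m}$. So multiplication by $g\in K$ has the characteristic polynomial $\prod_k(T-\sigma_k(g))\in F[T]$ and the trace $\operatorname{Tr}(g)=\sum_k\sigma_k(g)$, and the trace form $(g_1,g_2)\mapsto\operatorname{Tr}(g_1g_2)$ is nondegenerate, being the standard form on $\overline F^{\,m}$. If $g$ is integral over a normal subring $A'\subset F$ with fraction field $F$, then so are the $\sigma_k(g)$, and the coefficients of the characteristic polynomial of $g$ lie in $A'$. In particular $\operatorname{Tr}(\widetilde R)\subset A$.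

For an $A$-submodule $M\subset K$ that spans $K$ over $F$ put
\[
M^*=\{g\in K:\operatorname{Tr}(gM)\subset A\}.
\]
An $A$-linear map $M\to A$ extends uniquely to an $F$-linear map $K\to F$, which has the form $\operatorname{Tr}(g\,\cdot)$ for a unique $g$. So $g\mapsto\operatorname{Tr}(g\,\cdot)$ is an isomorphism $M^*\cong\operatorname{Hom}_A(M,A)$. If $M$ is free, then $M^*$ is free on the dual basis and $M^{**}=M$. The next lemma places $J$, $C$ and $\widetilde R$ in this duality; part (b) is the interpretation of the conductor found in Section~\ref{sec:models}.

\begin{lemma}\label{lem:dual}
\begin{enumerate}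
\item[(a)] $R^*=\frac1{h'}R$.
\item[(b)] $\widetilde R^*=\frac1{h'}C$, and $\widetilde R\subset\widetilde R^*\subset R^*$. In particular $\widetilde R$ and $\widetilde R^*$ are finitely generated $A$-modules.
\item[(c)] $J\subset C$.
\item[(d)] $\widetilde R^{**}=\widetilde R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Expand the partial fraction decomposition of $1/h(T)$ in powers of $T^{-1}$:
\[
\frac1{h(T)}=\sum_k\frac1{h'(\xi_k)(T-\xi_k)}=\sum_{i\ge0}T^{-i-1}\sum_k\frac{\xi_k^i}{h'(\xi_k)}=\sum_{i\ge0}\operatorname{Tr}\Bigl(\frac{x^i}{h'}\Bigr)T^{-i-1}.
\]
On the other hand, $1/h(T)=T^{-m}(1+a_1T^{-1}+\dots+a_mT^{-m})^{-1}$ is a series with coefficients in $A$ and leading term $T^{-m}$. So $\operatorname{Tr}(x^i/h')$ lies in $A$ for all $i\ge0$, vanishes for $i<m-1$, and equals $1$ for $i=m-1$. The matrix $(\operatorname{Tr}(x^ix^j/h'))_{0\le i,j<m}$ therefore has entries in $A$, ones on the antidiagonal $i+j=m-1$ and zeros above it, so its determinant is $\pm1$. Its columns express the functionals $\operatorname{Tr}(x^j/h'\,\cdot)$ in the basis dual to $1,x,\dots,x^{m-1}$. Hence the elements $x^j/h'$, $0\le j<m$, form an $A$-basis of $R^*$.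

(b) Since $R\widetilde R=\widetilde R$, the condition $\operatorname{Tr}(g\widetilde R)\subset A$ is equivalent to $g\widetilde R\subset R^*$. By (a) this means $h'g\widetilde R\subset R$, that is, $h'g\in C$. The first inclusion holds because $\operatorname{Tr}(\widetilde R\widetilde R)\subset A$, the second because $R\subset\widetilde R$. Finite generation follows, since $A$ is Noetherian.

(c) By (b), $1\in\frac1{h'}C$, so $h'\in C$. This holds for every transversal direction, whereas $C$ does not depend on the direction. Precisely, let $h_0$ be the original equation and $v$ any transversal vector. The Weierstrass polynomial for $v$ is $uh_0$ with $u$ a unit, and its derivative $h'$ is $\partial_v(uh_0)|_D=u\,\partial_vh_0|_D$. So $\partial_vh_0|_D\in C$. The transversal vectors form a nonempty open subset of $\mathbb C^n$, which contains a basis $v_1,\dots,v_n$, and $\partial_{v_1},\dots,\partial_{v_n}$ generate $\Theta$.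

(d) The inclusion $\widetilde R\subset\widetilde R^{**}$ holds by definition. For the other one we show that duality is harmless in codimension one and that integrality can be tested there. Let $P=(\varpi)$ with $\varpi\in A$ a prime element, so that $A_P$ is a discrete valuation ring. For finitely generated $M$, clearing denominators gives $(M^*)_P=\{g\in K:\operatorname{Tr}(gM_P)\subset A_P\}$. Applying this to $\widetilde R$ and to $\widetilde R^*$, we see that $(\widetilde R^{**})_P$ is the double dual of $\widetilde R_P$ over $A_P$. The module $\widetilde R_P$ is finitely generated and torsion-free over a discrete valuation ring, hence free, so $(\widetilde R^{**})_P=\widetilde R_P$. Now let $g\in\widetilde R^{**}$. For every $P$ we have $g\in\widetilde R_P$, so $g$ is integral over $A_P$, and the coefficients of its characteristic polynomial lie in $A_P$. As $A$ is factorial, an element of $F$ lying in all $A_P$ has no prime in its reduced denominator and lies in $A$. By the Cayley--Hamilton theorem $g$ is integral over $A$, so $g\in\widetilde R$.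
\end{proof}

\subsection*{The trace as a sum over sheets}
To estimate traces we need their values at points. Let $\theta\in B$ with $\Delta(\theta)\ne0$. Then $h(\theta,\cdot)$ has $m$ simple roots, at which $h'\ne0$. By the implicit function theorem they are locally holomorphic functions $\xi_1(\theta),\dots,\xi_m(\theta)$, the divisor $D$ is smooth at the points $(\theta,\xi_k(\theta))$, and each of these points has a unique preimage $y_k(\theta)\in Y$.

\begin{lemma}\label{lem:sheets}
Let $f\in\widetilde R$ and $b\in C$. Then $c=\operatorname{Tr}(fb/h')$ lies in $A$, and for all $\theta$ near $0$ with $\Delta(\theta)\neq0$,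
\[
c(\theta)=\sum_{k=1}^mf(y_k(\theta))\,\frac{b}{h'}(\theta,\xi_k(\theta)).
\]
\end{lemma}

\begin{proof}
We have $c\in A$ by Lemma~\ref{lem:dual}(b). Since $b\in C$, the product $w=fb$ lies in $R$, and $\Delta/h'=\beta$ in $K$. So $\Delta c=\operatorname{Tr}(\beta w)$ with $\beta w\in R$ represented by a polynomial in $x$ over $A$. This trace is the trace of the matrix over $A$ of multiplication by $\beta w$ in the basis $1,x,\dots,x^{m-1}$. Evaluating the matrix at $\theta$ gives the matrix of multiplication by $(\beta w)(\theta,\cdot)$ on $\mathbb C[x]/(h(\theta,x))\cong\mathbb C^m$, so
\[
\Delta(\theta)c(\theta)=\sum_k\beta(\theta,\xi_k)\,w(\theta,\xi_k).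
\]
Here $\beta(\theta,\xi_k)=\Delta(\theta)/h'(\theta,\xi_k)$. The identity $w=fb$ of germs along $\nu^{-1}(p)$ holds on a neighborhood of this fiber, which contains all $y_k(\theta)$ for $\theta$ near $0$ because $\pi\circ\nu$ is proper. So $w(\theta,\xi_k)=f(y_k)\,b(\theta,\xi_k)$. Divide by $\Delta(\theta)$.
\end{proof}

\section{Extending the equality $J=C$ across codimension two}\label{sec:extend}

We first translate freeness into a property of the $A$-module $J$. Recall that the \emph{depth} of a finitely generated module $M\ne0$ over a Noetherian local ring is the maximal length of an $M$-regular sequence in the maximal ideal. We use two standard facts. If $S\to S'$ is a local homomorphism of Noetherian local rings that makes $S'$ a finite $S$-module, then a finitely generated $S'$-module has the same depth over $S$ and over $S'$. If $S$ is a regular local ring, then $\operatorname{pd}_SM+\operatorname{depth}_SM=\dim S$, where $\operatorname{pd}$ is the projective dimension (Auslander--Buchsbaum formula). Over a local ring, finitely generated projective modules are free.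

\begin{lemma}\label{lem:free}
The $\mathcal O$-module $\operatorname{Der}(-\log D)_p$ is free if and only if $J$ is a free $A$-module. In particular, every reduced curve on a smooth surface is free.
\end{lemma}

\begin{proof}
By the definition of logarithmic vector fields, the map $\delta\mapsto\delta(h)|_D$ gives an exact sequence
\[
0\to\operatorname{Der}(-\log D)_p\to\Theta\to J\to0,
\]
in which $\Theta$ is free, and $J\ne0$ because $h'\in J$ is invertible in $K$. The kernel is free if and only if $\operatorname{pd}_{\mathcal O}J\le1$ (for the ``if'' part, by Schanuel's lemma). By the Auslander--Buchsbaum formula over $\mathcal O$, this means $\operatorname{depth}_{\mathcal O}J\ge n-1=d$. The homomorphisms $\mathcal O\to R$ and $A\to R$ are local and finite, so $\operatorname{depth}_{\mathcal O}J=\operatorname{depth}_RJ=\operatorname{depth}_AJ$. By the formula over $A$, the inequality $\operatorname{depth}_AJ\ge d$ means $\operatorname{pd}_AJ=0$, that is, $J$ is $A$-free. If $n=2$, then $A$ is a discrete valuation ring and $J\subset K$ is torsion-free, hence free, at every point $p$.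
\end{proof}

The next lemma is the Hartogs property of free modules. Its hypothesis says that $N/N'$ is supported in codimension at least two.

\begin{lemma}\label{lem:hartogs}
Let $N'\subset N$ be $A$-modules with $N$ torsion-free and $N'$ free. Suppose that $I=\operatorname{Ann}_A(N/N')$ is not contained in $(\varpi)$ for any prime element $\varpi\in A$. Then $N=N'$.
\end{lemma}

\begin{proof}
The ideal $I$ is not zero, since it is not contained in $(\theta_1)$. Pick $0\ne a\in I$, with prime factors $\varpi_1,\dots,\varpi_s$. By prime avoidance there is $b\in I$ outside all $(\varpi_j)$, so $a$ and $b$ are coprime. Let $v\in N$. Then $av$ and $bv$ lie in $N'$, and $b(av)=a(bv)$. So $a$ divides $b$ times each coordinate of $av$ in a basis of $N'$, and hence divides each coordinate. Thus $av=av'$ with $v'\in N'$, and $v=v'$ because $N$ is torsion-free.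
\end{proof}

The inclusion $\mathfrak m_A\subset A$ for $d\ge2$ shows that $N'$ must be free; it is the inclusion that occurs in \eqref{eq:model} for the umbrella.

\begin{proposition}\label{prop:extend}
Let $D$ be free and normal crossing in codimension one, and let $p\in D$. Then $J=C$, and $\widetilde R$ is a free $A$-module.
\end{proposition}

\begin{proof}
Let $D$ be normal crossing off $Z$, with $\dim Z\le n-3=d-2$. Lemma~\ref{lem:dual}(c) holds at every point of $D$, so $\mathcal J\subset\mathcal C$, and by \eqref{eq:nc} the coherent sheaf $\mathcal C/\mathcal J$ is supported in $Z$. Then $\pi_*(\mathcal C/\mathcal J)$ is coherent with stalk $C/J$ at $0$, and it is supported in the analytic set $\pi(Z)$ of dimension at most $d-2$. The support of a coherent sheaf is the zero set of its annihilator, whose stalk at $0$ is $I=\operatorname{Ann}_A(C/J)$. If $I$ were contained in $(\varpi)$, the support would contain the germ $\{\varpi=0\}$ of dimension $d-1$, which is impossible. The module $C\subset K$ is torsion-free, and $J$ is $A$-free by Lemma~\ref{lem:free}. Lemma~\ref{lem:hartogs} gives $J=C$.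

By Lemma~\ref{lem:dual}(b), $\widetilde R^*=\frac1{h'}C=\frac1{h'}J\cong J$ is $A$-free. Hence its dual $\widetilde R^{**}$ is $A$-free, and $\widetilde R^{**}=\widetilde R$ by Lemma~\ref{lem:dual}(d).
\end{proof}

This is the only place where the hypotheses of Theorem~\ref{thm:main} enter. Normal crossings in codimension one bound the support of $\mathcal C/\mathcal J$. Freeness is used twice, to remove that support and to make $\widetilde R$ free. The second conclusion says that the normalization is Cohen--Macaulay: each factor $\mathcal O_{Y,q}$ is a direct summand of a free $A$-module, so it has depth $d$.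

\section{Smoothness of the branches}\label{sec:branches}

Let $\mathfrak m_q$ be the maximal ideal of $\mathcal O_{Y,q}$ and let $\mathfrak r=\prod_q\mathfrak m_q\subset\widetilde R$ be the ideal of functions vanishing at all points of $\nu^{-1}(p)$. Elements of $\mathfrak m_A$ vanish on this fiber, so $\mathfrak m_A\widetilde R\subset\mathfrak r$. Our aim is the reverse inclusion, which says that $Y$ is unramified over the base at $0$. If $\widetilde R$ is $A$-free, membership in $\mathfrak m_A\widetilde R$ is tested by $A$-linear functionals, and if $J=C$, these come from $\frac1{h'}J$. This module is generated over $R$ by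
\[
g_0=1,\qquad g_i=\frac{\partial h/\partial\theta_i}{h'}\quad(1\le i\le d).
\]
Differentiating $h(\theta,\xi_k(\theta))=0$ shows that $g_i=-\partial\xi_k/\partial\theta_i$ at the point $(\theta,\xi_k(\theta))$, so the $g_i$ are the slopes of the sheets. The following lemma holds for every divisor. Since $g_i$ is a derivative in the direction $e_i$, we estimate it on the $i$-th axis, where the cone condition \eqref{eq:cone} controls it.

\begin{lemma}\label{lem:vanish}
If $f\in\mathfrak r$ and $g\in\frac1{h'}J$, then $\operatorname{Tr}(fg)\in\mathfrak m_A$.
\end{lemma}

\begin{proof}
Write $g=\sum_{i=0}^db_ig_i$ with $b_i\in R$. Then $\operatorname{Tr}(fg)=\sum_i\operatorname{Tr}((b_if)g_i)$ with $b_if\in\mathfrak r$, so we may assume $g=g_i$. By Lemma~\ref{lem:dual}(c), $h'g_i\in C$. By Lemma~\ref{lem:sheets}, $c=\operatorname{Tr}(fg_i)$ lies in $A$ and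
\begin{equation}\label{eq:est}
|c(\theta)|\le m\cdot\max_k|f(y_k(\theta))|\cdot\max_k|g_i(\theta,\xi_k(\theta))|
\end{equation}
for $\theta$ near $0$ with $\Delta(\theta)\ne0$. We must show that $c(0)=0$. As $c$ is continuous, it suffices to show that the right side tends to $0$ along one line.

The first maximum tends to $0$ as $\theta\to0$. Indeed, given $\varepsilon>0$, the closed set $\{|f|\ge\varepsilon\}\subset Y$ does not meet $\nu^{-1}(p)$, so its image under the proper map $\pi\circ\nu$ is closed and does not contain $0$.

The second maximum is bounded on a suitable axis. For $i=0$ it equals $1$, and we use the axis $\theta=te_1$, on which $\Delta\ne0$ for $0<|t|\ll1$ by \eqref{eq:axes}. For $i\ge1$ we use $\theta=te_i$. Fix a small $t\ne0$ and let $E=\{\tau\in\mathbb C:|\tau-t|<|t|/2\}$. This disc does not contain $0$, so $\Delta(\tau e_i)\ne0$ on $E$ by \eqref{eq:axes}. As $E$ is simply connected, each root extends to a holomorphic function $\tau\mapsto\xi_k(\tau e_i)$ on $E$, which is bounded by $c_0|\tau|\le\frac32c_0|t|$ by \eqref{eq:cone}. Cauchy's estimate on $E$ gives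
\[
|g_i(te_i,\xi_k(te_i))|=\Bigl|\frac{d}{d\tau}\,\xi_k(\tau e_i)\Big|_{\tau=t}\Bigr|\le\frac{\frac32c_0|t|}{\frac12|t|}=3c_0 .
\]
So \eqref{eq:est} tends to $0$ along the axis as $t\to0$, and $c(0)=0$.
\end{proof}

\begin{remark}
The lemma needs a transversal direction of projection. For $h=x^2-\theta$, a Weierstrass polynomial of degree $2$ but of order $1$, the bound \eqref{eq:cone} fails, the slope is $g_1=-1/(2x)$, and $\operatorname{Tr}(xg_1)=-1$.
\end{remark}

\begin{proposition}\label{prop:key}
Let $D$ be a divisor and $p\in D$. If $J=C$ at $p$ and $\widetilde R$ is a free $A$-module, then $D$ is normal crossing at $p$.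
\end{proposition}

\begin{proof}
Let $f_1,\dots,f_m$ be an $A$-basis of $\widetilde R$ and let $\varphi_1,\dots,\varphi_m\in\operatorname{Hom}_A(\widetilde R,A)$ be the coordinate functionals. By Lemma~\ref{lem:dual}(b) and $J=C$, each $\varphi_j$ has the form $\operatorname{Tr}(g\,\cdot)$ with $g\in\frac1{h'}J$. By Lemma~\ref{lem:vanish}, $\varphi_j(\mathfrak r)\subset\mathfrak m_A$. So every $f\in\mathfrak r$ satisfies $f=\sum_j\varphi_j(f)f_j\in\mathfrak m_A\widetilde R$, and
\[
\mathfrak r=\mathfrak m_A\widetilde R .
\]

Project this equality to the factor of a point $q\in\nu^{-1}(p)$: it gives $\mathfrak m_q=\mathfrak m_A\mathcal O_{Y,q}$. Hence $\mathcal O_{Y,q}=\mathbb C+\mathfrak m_q=A\cdot1+\mathfrak m_A\mathcal O_{Y,q}$, and since $\mathcal O_{Y,q}$ is a finite $A$-module, $A\to\mathcal O_{Y,q}$ is surjective by Nakayama's lemma. It is injective because $\mathcal O_{Y,q}$ is a nonzero $A$-submodule of the $F$-vector space $K$. So $\widetilde R=\prod_qA$ as $A$-algebras. The element $x$ vanishes at $p$, so it corresponds to a tuple $(\phi_q)_q$ with $\phi_q\in\mathfrak m_A$.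

Now compute the characteristic polynomial of multiplication by $x$ on $K$ in two ways. From $K=F[x]/(h)$ it is $h(T)$, and from $K=\widetilde R\otimes_AF=\prod_qF$ it is $\prod_q(T-\phi_q)$. Therefore
\[
h=\prod_{q\in\nu^{-1}(p)}\bigl(x-\phi_q(\theta)\bigr).
\]
Each factor vanishes at $p$ with nonzero differential, so it is irreducible and defines a smooth branch, the graph of $\phi_q$. All branches of $D$ at $p$ are smooth and $J=C$, so $D$ is normal crossing at $p$ by Lemma~\ref{lem:smooth}.
\end{proof}

The equality $J=C$ is used twice in this proof, and the examples of the introduction show both uses. For the umbrella and the cusp it fails because the branch is singular, as in \eqref{eq:model}. For the four planes the branches are smooth, and it fails at the origin because they are not transversal.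

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $D$ be free and normal crossing in codimension one, let $n\ge2$, and let $p\in D$ be arbitrary. Choose coordinates at $p$ as in Section~\ref{sec:trace}. By Proposition~\ref{prop:extend}, $J=C$ at $p$ and $\widetilde R$ is a free $A$-module. By Proposition~\ref{prop:key}, $D$ is normal crossing at $p$. Hence $D$ is normal crossing.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LS}
Xia Liao and Mathias Schulze,
\emph{Quasihomogeneous free divisors with only normal crossings in codimension one},
arXiv:1402.2937 (2014).

\end{thebibliography}
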